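\title{Near perfect matchings and Hamilton cycles in the KPKVB model\\ do not share a threshold}

\begin{abstract}
The KPKVB random graph $G(n;\alpha,\nu)$ is a geometric graph on $n$ random points of a hyperbolic disk. For $0<\alpha<1/2$ it has, with probability tending to one, no near perfect matching when $\nu$ is small and a Hamilton cycle when $\nu$ is large. It has been conjectured that a single critical value $\nu_c(\alpha)$ separates these two regimes. We show that this is false for every $\alpha\in(0,1/2)$: the values of $\nu$ at which near perfect matchings and Hamilton cycles appear differ by at least a factor $1+\varepsilon(\alpha)>1$. The reason is parity. Only the odd components of $G-T$ obstruct a matching, while all components of $G-T$ obstruct a Hamilton cycle. The proof interpolates between the two obstructions and shows, by planting two-vertex components, that the even components pay for a constant fraction of additional vertices.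
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model}

Fix $\alpha,\nu>0$ and let $n\to\infty$. Put $R=2\log(n/\nu)$ and let $D_R$ be the disk of radius $R$ centered at the origin of the hyperbolic plane of curvature $-1$. The KPKVB random graph $G(n;\alpha,\nu)$, introduced by Krioukov et al.~\cite{K}, has $n$ vertices chosen independently in $D_R$. In polar coordinates $(r,\varphi)$, the angle $\varphi$ of a vertex is uniform on $[0,2\pi)$, and its radius $r$ is independent of $\varphi$ with density $\alpha\sinh(\alpha r)/(\cosh(\alpha R)-1)$ on $[0,R]$. Two vertices are adjacent if and only if their hyperbolic distance is at most $R$.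

The roles of the two parameters are best seen in terms of the \emph{height} $y=R-r$. For large $R$ the density of $y$ is comparable to $\alpha e^{-\alpha y}$, so most vertices have bounded height. Two vertices of heights $y,y'$ are adjacent when the angle between them is at most a quantity that equals $e^{(y+y'-R)/2}$ up to constant factors and a cap at $\pi$ (Lemma~\ref{lem:theta}). Since $ne^{-R/2}=\nu$, an arc of length $e^{-R/2}$ carries on average a number of vertices of order $\nu$; thus $\nu$ is the local density of the graph near the boundary of the disk. A vertex of height $y$ is adjacent to every vertex within an angle of order $e^{(y-R)/2}$, and the mean number of vertices with height in $[y,y+1]$ over an arc of that length is of order $\nu e^{(1/2-\alpha)y}$. For $\alpha<1/2$ this mean grows with $y$: tall vertices are abundant on their own scale, and a shortage of vertices can only be felt at bounded height, where the graph depends on $\nu$.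

An event holds \emph{asymptotically almost surely (a.a.s.)} if its probability tends to $1$ as $n\to\infty$. A \emph{near perfect matching} is a matching that covers all vertices but at most one. Alternate edges of a Hamilton cycle form a near perfect matching. For fixed $\alpha$ we write
\[
p_M(n,\nu)=\mathbb{P}\big(G(n;\alpha,\nu)\text{ has a near perfect matching}\big),\qquad
p_H(n,\nu)=\mathbb{P}\big(G(n;\alpha,\nu)\text{ has a Hamilton cycle}\big),
\]
so that $p_H\le p_M$.

\subsection{The conjecture}

The following result is known.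

\begin{theorem}\label{thm:known}
For every $0<\alpha<1/2$ there are positive constants $\nu_0=\nu_0(\alpha)$ and $\nu_1=\nu_1(\alpha)$ such that $p_M(n,\nu)\to0$ for all $0<\nu<\nu_0$ and $p_H(n,\nu)\to1$ for all $\nu>\nu_1$.
\end{theorem}

It leaves open what happens between $\nu_0$ and $\nu_1$. The conjecture posed in \cite{FMMS} is that the gap can be closed.

\medskip
\noindent\textbf{Conjecture.} \emph{For every $0<\alpha<1/2$ there is $\nu_c=\nu_c(\alpha)>0$ such that $p_M(n,\nu)\to0$ for $\nu<\nu_c$ and $p_H(n,\nu)\to1$ for $\nu>\nu_c$.}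
\medskip

The guess is natural. Both properties are destroyed by the same kind of structure, a set $T$ of vertices whose removal leaves more than $|T|$ components. In $G(n;\alpha,\nu)$ one pictures $T$ as a set of taller vertices and the components as clusters of low vertices that can only be reached through $T$. For small $\nu$ there are too few taller vertices to serve all clusters, for large $\nu$ there are enough, and one might expect a matching and a cycle to need the same number of them. They do not: a matching needs a vertex of $T$ only for the clusters of odd size.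

\subsection{Results}

Our main theorem compares two graphs on the same disk, the second with slightly more vertices than the first. It says that the trivial inequality $p_H\le p_M$ survives when the Hamilton cycle is given a constant fraction of additional vertices.

\begin{theorem}\label{thm:main}
Let $\alpha\in(0,\frac12)$ and $0<\nu_-<\nu_+<\infty$. There is $\varepsilon\in(0,\frac12]$ such that the following holds. Let $n_k\to\infty$ and $n_k'$ be integers with $1+\frac\varepsilon2\le n_k'/n_k\le1+\varepsilon$, and let $\nu_k$ and $\nu_k'=\nu_kn_k'/n_k$ lie in $[\nu_-,\nu_+]$. Then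
\begin{enumerate}
\item[(a)] $p_H(n_k',\nu_k')\le p_M(n_k,\nu_k)+o(1)$;
\item[(b)] if $\limsup_kp_M(n_k,\nu_k)<1$, then $p_H(n_k',\nu_k')\to0$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:disproof}
For no $\alpha\in(0,\frac12)$ does a value $\nu_c$ as in the conjecture exist.
\end{corollary}

\begin{proof}
Suppose $\nu_c$ exists. Take $\varepsilon$ from Theorem~\ref{thm:main} for $[\nu_-,\nu_+]=[\nu_c/2,2\nu_c]$, choose a rational $\rho=p/q\in[1+\frac\varepsilon2,1+\varepsilon]$, and put $n_k=qk$, $n_k'=pk$, $\nu_k=\nu_c/\sqrt\rho$ and $\nu'_k=\nu_c\sqrt\rho$. The defining property of $\nu_c$ gives $p_M(n_k,\nu_k)\to0$ and $p_H(n_k',\nu_k')\to1$, which contradicts (a).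
\end{proof}

Part (b), together with monotonicity in $\nu$, locates the two transitions relative to each other. For fixed $\alpha\in(0,\frac12)$ let
\[
\nu_M^-=\sup\{\nu:p_M(n,\nu)\to0\},\qquad \nu_M^+=\inf\{\nu:p_M(n,\nu)\to1\},
\]
and define $\nu_H^-,\nu_H^+$ in the same way from $p_H$. By Theorem~\ref{thm:known} and $p_H\le p_M$, these four numbers lie in $[\nu_0,\nu_1]\subset(0,\infty)$.

\begin{theorem}\label{thm:windows}
Fix $\alpha\in(0,\frac12)$. There is $\varepsilon=\varepsilon(\alpha)>0$ such that
\begin{enumerate}
\item[(1)] $\nu_H^-\ge(1+\varepsilon)\nu_M^-$ and $\nu_H^+\ge(1+\varepsilon)\nu_M^+$;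
\item[(2)] for every $\nu\in(\nu_M^+,(1+\varepsilon)\nu_M^+)$, a.a.s.\ $G(n;\alpha,\nu)$ has a near perfect matching, but $\liminf_np_H(n,\nu)=0$;
\item[(3)] for every $\nu\in(\nu_H^-/(1+\varepsilon),\nu_H^-)$, a.a.s.\ $G(n;\alpha,\nu)$ has no Hamilton cycle, but $\limsup_np_M(n,\nu)=1$.
\end{enumerate}
\end{theorem}

We do not claim that $\nu_M^-=\nu_M^+$ or $\nu_H^-=\nu_H^+$, that is, that either property has a threshold constant of its own; Corollary~\ref{cor:disproof} does not need this. It uses only Theorem~\ref{thm:main}(a), which is proved in Sections~\ref{sec:setting}--\ref{sec:interp}. Section~\ref{sec:conc} adds a variance bound to obtain (b), and Section~\ref{sec:mono} proves Theorem~\ref{thm:windows}.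

\section{Two obstructions and a solvable example}\label{sec:idea}

Let $G$ be a finite graph and $Z$ a set of vertices. Write $\partial Z$ for the set of vertices outside $Z$ that have a neighbor in $Z$, and $\operatorname{odd}(Z)$, $\operatorname{even}(Z)$ for the numbers of components of $G[Z]$ with an odd, respectively even, number of vertices. A neighbor of a component of $G[Z]$ that lies outside the component lies in $\partial Z$, so the components of $G[Z]$ are components of $G-\partial Z$.

\begin{lemma}\label{lem:obstructions}
\begin{enumerate}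
\item[(a)] $G$ has no near perfect matching if and only if there is a vertex set $T$ such that $G-T$ has at least $|T|+2$ odd components.
\item[(b)] If $T\ne\emptyset$ and $G-T$ has more than $|T|$ components, then $G$ has no Hamilton cycle.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is the Tutte--Berge formula, which states that a maximum matching leaves exactly $\max_T\big(\operatorname{odd}(V(G)\setminus T)-|T|\big)$ vertices uncovered. For (b), deleting $T$ from a Hamilton cycle leaves at most $|T|$ paths; they cover $G-T$, and each lies in one component.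
\end{proof}

Both obstructions are values of one functional. For $s\in[0,1]$ and $\tau>0$ put
\begin{equation}\label{eq:Phi}
\Phi_{s,\tau}(Z)=\operatorname{odd}(Z)+s\operatorname{even}(Z)-\tau|\partial Z| .
\end{equation}
We call $\operatorname{odd}(Z)+s\operatorname{even}(Z)$ the \emph{value} of $Z$; each component contributes a \emph{weight} $1$ or $s$. A set with $\Phi_{0,1}(Z)\ge2$ excludes a near perfect matching, and a set with $\Phi_{1,1}(Z)>0$ and $\partial Z\neq\emptyset$ excludes a Hamilton cycle. The next example keeps only the tall vertices and the low clusters of the picture above. It can be solved completely.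

\begin{example}\label{ex:toy}
Fix $\gamma\in(0,1)$ and a density $\lambda>0$, and let $N\to\infty$. Take $N$ groups of vertices with independent Poisson$(\lambda)$ sizes, each group a clique, with no edges between groups. Add a set $T$ of Poisson$(\gamma\lambda N)$ size whose vertices are adjacent to all other vertices. Let $k=|T|\ge1$, let $m$ be the number of nonempty groups and $o$ the number of odd groups, and assume that there are at least three vertices.

There is a Hamilton cycle if and only if $m\le k$. Indeed, if $m\le k$, traverse the nonempty groups one after another with one vertex of $T$ after each, and visit the rest of $T$ at the end; if $m>k$, apply Lemma~\ref{lem:obstructions}(b). There is a near perfect matching if and only if $o\le k+1$. Indeed, if $o\le k+1$, match $\min(o,k)$ odd groups to distinct vertices of $T$ and then match inside each group and inside $T$; at most one vertex is left. If $o\ge k+2$, apply Lemma~\ref{lem:obstructions}(a).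

By the law of large numbers, $k/N\to\gamma\lambda$, $m/N\to1-e^{-\lambda}$ and $o/N\to e^{-\lambda}\sinh\lambda=\frac12(1-e^{-2\lambda})$. The function $f(x)=(1-e^{-x})/x=\int_0^1e^{-xu}\,du$ decreases strictly from $1$ to $0$; let $f(x_\gamma)=\gamma$. Then $m/k\to f(\lambda)/\gamma$ and $o/k\to f(2\lambda)/\gamma$. So near perfect matchings appear at $\lambda=x_\gamma/2$ and Hamilton cycles at $\lambda=x_\gamma$.

A gap between the two thresholds can also be seen without solving for them. Let $\lambda<x_\gamma/2$ and let $Z$ be the set of vertices outside $T$, so that $\Phi_{0,1}(Z)\ge cN$ for some $c>0$. Raising $s$ from $0$ to $1$ gains $\operatorname{even}(Z)\approx e^{-\lambda}(\cosh\lambda-1)N$. Raising the density to $(1+\varepsilon)\lambda$ adds about $\varepsilon(1+\gamma)\lambda N$ vertices; if we keep $Z$ as it is, each of them at worst joins $\partial Z$ and costs $1$. Hence $\Phi_{1,1}(Z)>0$ in the denser graph as soon as $\varepsilon(1+\gamma)\lambda<e^{-\lambda}(\cosh\lambda-1)$.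
\end{example}

The proof of Theorem~\ref{thm:main} is this last argument. In the KPKVB graph there is no formula for the obstructing set, so we let $Z^*$ be a maximizer of $\Phi_{s,\tau}$ over sets of vertices of bounded height, and we measure both the gain and the cost against $|\partial Z^*|$.
\begin{itemize}
\item[(A)] \emph{Gain.} In a weighted expectation, $\operatorname{even}(Z^*)\ge c_1|\partial Z^*|$ (Lemma~\ref{lem:even}).
\item[(B)] \emph{Cost.} If the number of vertices grows by a factor $1+\varepsilon$, the expected number of new vertices adjacent to $Z^*$ is at most $C_A\varepsilon|\partial Z^*|$ (Lemma~\ref{lem:boundary}).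
\end{itemize}
Statement (B) is a counting estimate. Statement (A) is the heart of the matter, and it is not a property of the obstruction given by the Tutte--Berge formula, which may be taken to consist of odd components only. We prove it by an essential-enhancement argument: for a constant fraction of the components of $Z^*$, resampling the points in a small region next to the component produces, with probability bounded below, a pair of vertices that every new maximizer contains as a component. The maximizer changes with $s$, $\tau$ and the density, so (A) and (B) are used infinitesimally, along a path on which all three parameters move at once.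

\begin{remark}\label{rem:parity}
Statement (A) requires $s+\tau\ge1$. Let $C$ be an even component of $G[Z]$ and $x$ a vertex of $C$ whose removal leaves $C$ connected. Moving $x$ out of $Z$ replaces the weight $s$ by $1$ and adds only $x$ to the boundary, so $\Phi_{s,\tau}$ grows by at least $1-s-\tau$. Hence for $s+\tau<1$ no maximizer has an even component. We need some slack in $\tau$ at both ends of the path, to discard tall components and to pass between a fixed and a Poisson number of vertices. The path therefore runs from $(s,\tau)=(2t,1-t)$ to $(1,1+t)$ with $t>0$ small.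
\end{remark}

\section{Setting and adjacency}\label{sec:setting}

\subsection{Conventions}

In Sections~\ref{sec:setting}--\ref{sec:conc} we fix $\alpha\in(0,\frac12)$, $\nu_-<\nu_+$ and sequences as in Theorem~\ref{thm:main}, and we drop the index $k$, writing $n,n',\nu,\nu'$. The number $\varepsilon$ is chosen last. Since $n/\nu=n'/\nu'$, both graphs have the same radius $R=2\log(n/\nu)$ and the same law $\mu$ of a single vertex on $D_R$. Let $\omega_1,\omega_2,\dots$ be independent with law $\mu$. The graphs $G_0$ on $\omega_1,\dots,\omega_n$ and $G_1$ on $\omega_1,\dots,\omega_{n'}$ have the laws of $G(n;\alpha,\nu)$ and $G(n';\alpha,\nu')$.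

A \emph{position} is a pair $(y,\varphi)$ with height $y=R-r\in[0,R)$ and direction $\varphi$. The \emph{angle} between two positions is the distance in $[0,\pi]$ of their directions on the circle. A position is \emph{over} an arc $I$ if its direction lies in $I$. Two distinct positions are \emph{adjacent}, written $x\sim x'$, if their hyperbolic distance is at most $R$. A \emph{configuration} $\eta$ is a finite set of positions with distinct heights, $G(\eta)$ is its graph, and $\partial_\eta Z$ is the boundary of $Z\subseteq\eta$ in $G(\eta)$; we drop the index when $\eta$ is understood. Null events are ignored.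

A Poisson process of intensity $\Lambda\mu$ is the configuration $\eta=\{\omega_1,\dots,\omega_N\}$, where $N$ is Poisson$(\Lambda)$ and independent of the $\omega_i$. For a measurable set $A$ the number $|\eta\cap A|$ is Poisson$(\Lambda\mu(A))$, and the restrictions of $\eta$ to disjoint sets are independent. We write $\mathbb{P}_\Lambda,\mathbb{E}_\Lambda$ when $\Lambda$ must be shown. The number $\Lambda$ is \emph{admissible} if $\Lambda e^{-R/2}\in[\nu_-,\nu_+]$; every $\Lambda\in[n,n']$ is admissible. Unless said otherwise, $\eta$ is a Poisson process with admissible $\Lambda$.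

\emph{Constants} are positive numbers that depend only on $\alpha,\nu_\pm$ and on constants fixed earlier; $c$ and $C$ may change from line to line, and $n$ (hence $R$) is large. An event $\mathcal{E}$ holds \emph{with overwhelming probability (w.o.p.)} if there is a constant $c$ with $\mathbb{P}_\Lambda(\mathcal{E}^c)\le\exp(-n^c)$ for all large $n$ and all admissible $\Lambda$. Since $\Lambda\le Cn$ and $\mathbb{E}|\eta|^2\le Cn^2$, the Cauchy--Schwarz inequality then gives, uniformly in $\Lambda$,
\begin{equation}\label{eq:wop}
\Lambda\,\mathbb{P}_\Lambda(\mathcal{E}^c)=o(1),\qquad\mathbb{E}_\Lambda\big[|\eta|\mathbf{1}_{\mathcal{E}^c}\big]=o(1).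
\end{equation}

The height of a $\mu$-distributed point has density $\alpha\sinh(\alpha(R-y))/(\cosh(\alpha R)-1)$. For large $R$ we have $\frac14e^{\alpha R}\le\cosh(\alpha R)-1\le\frac12e^{\alpha R}$, and $\frac12(1-e^{-2})e^x\le\sinh x\le\frac12e^x$, the lower bound for $x\ge1$. Hence
\begin{equation}\label{eq:density}
\begin{gathered}
\text{the density is at most }2\alpha e^{-\alpha y}\text{ for all }y,\text{ and at least }\tfrac\alpha2e^{-\alpha y}\text{ for }y\le R-1/\alpha;\\
\mu(y\ge R-C)=\frac{\cosh(\alpha C)-1}{\cosh(\alpha R)-1}\le C'e^{-\alpha R}.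
\end{gathered}
\end{equation}

\subsection{The critical angle}

By the hyperbolic law of cosines, two positions with radii $r,r'$ at angle $\Delta$ have distance $d$ given by $\cosh d=\cosh r\cosh r'-\sinh r\sinh r'\cos\Delta=\cosh(r-r')+2\sin^2(\Delta/2)\sinh r\sinh r'$. They are adjacent if and only if $\sin^2(\Delta/2)\le q(y,y')$, where
\begin{equation}\label{eq:q}
q(y,y')=\frac{\cosh R-\cosh(y-y')}{2\sinh r\sinh r'}=e^{y+y'-R}\,\frac{(1-e^{-R+y-y'})(1-e^{-R-y+y'})}{(1-e^{-2r})(1-e^{-2r'})},
\end{equation}
that is, if and only if $\Delta\le\Theta(y,y'):=2\arcsin\sqrt{\min(q(y,y'),1)}$. The function $\Theta$ is symmetric. Put $c_0=0.4$ and $C_0=6$.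

\begin{lemma}\label{lem:theta}
For $R$ large and all $y,y'\in[0,R)$:
\begin{enumerate}
\item[(a)] $\Theta$ is nondecreasing in each variable;
\item[(b)] $\Theta(y,y')\le C_0e^{(y+y'-R)/2}$;
\item[(c)] $\Theta(y,y')\ge\min\big(\pi,c_0e^{(y+y'-R)/2}\big)$;
\item[(d)] if $0<\ell\le\frac12$ and $\Theta(y,2\ell)<\pi$, then $\Theta(y,2\ell)\ge\Theta(y,\ell)+\frac{c_0\ell}4e^{(y-R)/2}$.
\end{enumerate}
\end{lemma}

Part (d) says that a vertex of height $2\ell$ reaches strictly further than one of height $\ell$, by a margin that grows with the height of its partner. All the local geometry of Section~\ref{sec:cells} comes from this margin.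

\begin{proof}
(a) With $D=y-y'=r'-r$,
\begin{equation}\label{eq:dlogq}
\partial_y\log q=\coth r-\frac{\sinh D}{\cosh R-\cosh D}.
\end{equation}
This is positive if $D\le0$. If $D>0$, it is nonnegative if and only if $\cosh r\cosh R\ge\cosh r\cosh D+\sinh r\sinh D=\cosh r'$, which holds because $r'\le R$.

(b) If $r,r'\ge1$, then $\arcsin u\le\pi u/2$ and \eqref{eq:q} give $\Theta\le\pi\sqrt q\le\pi(1-e^{-2})^{-1}e^{(y+y'-R)/2}$, and $\pi/(1-e^{-2})<6$. If, say, $r<1$, then $y+y'-R>-1$ and $6e^{-1/2}>\pi\ge\Theta$.

(c) If $r,r'\ge1$, then $|y-y'|\le R-1$, so $q\ge(1-e^{-1})^2e^{y+y'-R}$. Either $q>1$ and $\Theta=\pi$, or $\Theta\ge2\sqrt q\ge1.26\,e^{(y+y'-R)/2}$. In general, replace each height above $R-1$ by $R-1$. By (a) this does not increase $\Theta$, and it lowers $(y+y')/2$ by at most $1$. Finally $1.26/e>0.4$.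

(d) Apply \eqref{eq:dlogq} to a variable in $[0,1]$. If $D\le0$ the derivative is at least $1$; if $0<D\le1$ it is at least $1-\sinh1/(\cosh R-\cosh1)\ge\frac12$. By symmetry, $q(y,2\ell)\ge e^{\ell/2}q(y,\ell)$. Put $\kappa=e^{\ell/4}\ge1+\ell/4$ and $u=\sqrt{q(y,\ell)}$; then $\kappa u\le\sqrt{q(y,2\ell)}<1$. Since $\arcsin$ is convex on $[0,1]$ and vanishes at $0$, we have $\arcsin(\kappa u)\ge\kappa\arcsin u$, so $\Theta(y,2\ell)\ge(1+\frac\ell4)\Theta(y,\ell)$. As $\Theta(y,\ell)<\pi$, part (c) gives $\Theta(y,\ell)\ge c_0e^{(y-R)/2}$.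
\end{proof}

\section{Dyadic arcs and their guards}\label{sec:tree}

The set $Z^*$ is chosen by the configuration, so we need lower bounds on $|\partial Z|$ that hold for all sets $Z$ at once. We obtain them from a binary tree of arcs. Over each arc sit vertices tall enough to be adjacent to everything over the arc; if $Z$ has a suitable vertex over the arc, they all belong to $\partial Z$.

\subsection{Arcs, bands and guards}

Let $S=\lfloor R/(2\log2)\rfloor$, so that $e^{-R/2}\le2^{-S}<2e^{-R/2}$. For each integer $j\le S$, negative values included, divide the circle into $2^{S-j}$ half-open \emph{level-$j$ arcs} of length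
\[
A_j=2\pi2^{j-S}\in\big[2\pi2^je^{-R/2},\,4\pi2^je^{-R/2}\big],
\]
each level-$j$ arc being the union of two level-$(j-1)$ arcs, its \emph{children}. Let $b=2\log(4\pi/c_0)>1$ and, for $j\ge0$,
\[
y_j=2j\log2+b,\qquad B_j=[y_j,y_{j+1}).
\]
The \emph{guards} of a level-$j$ arc $I$ ($j\ge0$) are the points of $\eta$ over $I$ with height in $B_j$; their number is $N_I$. Different arcs have disjoint sets of guards, and the $N_I$ are independent Poisson variables with means $m_j=\Lambda2^{j-S}\mu(y\in B_j)$. Fix an integer $j_1$ with $2(j_1-1)\log2\ge b+1/\alpha$ and put $J=S-j_1$; then $y_{J+1}\le R-1/\alpha$, and also $y_{J+1}\ge R-2j_1\log2$. From \eqref{eq:density} and $\Lambda2^{-S}\in[\nu_-,2\nu_+]$ we get $m_j\ge\nu_-2^j\cdot\alpha\log2\cdot e^{-\alpha y_{j+1}}$ for $0\le j\le J$. So there is a constant $c_2\le1$ with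
\begin{equation}\label{eq:mj}
m_j\ge c_22^{(1-2\alpha)j}\quad(0\le j\le J),\qquad m_J\ge ce^{(1/2-\alpha)R}\ge c'n^{1-2\alpha}.
\end{equation}
This is where $\alpha<\frac12$ enters: the expected number of guards grows geometrically with the level. For $\alpha\ge\frac12$ the exponent in \eqref{eq:mj} is not positive and the hypothesis of Lemma~\ref{lem:tree} below cannot be drawn from it.

\begin{lemma}\label{lem:arcs}
Let $I$ be a level-$j$ arc with $j\ge0$.
\begin{enumerate}
\item[(a)] A position over $I$ of height at least $y_j$ is adjacent to every other position over $I$.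
\item[(b)] There are at most $2^{j+6}$ pairwise nonadjacent positions over $I$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $y\ge y_j$, then $c_0e^{(y-R)/2}\ge4\pi2^je^{-R/2}\ge A_j$, so $\Theta(y,y')\ge\min(\pi,A_j)$ for all $y'$ by Lemma~\ref{lem:theta}(c). (b) By the same lemma, positions at angle at most $c_0e^{-R/2}$ are adjacent. So there are at most $1+4\pi2^j/c_0\le2^{j+6}$ pairwise nonadjacent positions over $I$.
\end{proof}

\subsection{The tree lemma}

Fix a base level $j_0\ge 0$. A set $\mathcal{O}$ of arcs with levels in $[j_0,J]$ is \emph{closed} if with each arc it contains all arcs of level at most $J$ that contain it. Think of a demand placed on each arc and of the guards as supply. The next lemma says that supply exceeds demand on every closed set simultaneously. There are exponentially many closed sets, so a union bound is of no use. Instead we pass the unmet demand of each arc to its parent and show that nothing is left at level $J$.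

\begin{lemma}[Tree lemma]\label{lem:tree}
Let $\theta\in(0,1]$ and $j_0\ge0$ be constants with $\theta c_22^{(1-2\alpha)j_0}\ge5$. Let $X_I\ge0$, for $I$ of level $j_0$, be independent random variables, jointly independent of the $N_I$ of levels at least $j_0$, with $\mathbb{E}e^{\theta X_I}\le2$. Let $0\le\kappa_j\le m_j/4$ for $j_0\le j\le J$. Then w.o.p., for every closed $\mathcal{O}$,
\[
\sum_{I\in\mathcal{O},\ \operatorname{level}(I)=j_0}X_I+\sum_{I\in\mathcal{O}}\kappa_{\operatorname{level}(I)}\le\sum_{I\in\mathcal{O}}N_I .
\]
\end{lemma}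

\begin{proof}
Let the \emph{excess} of an arc $I$ of level $j$ be $x_I=X_I+\kappa_{j}-N_I$ if $j=j_0$ and $x_I=\kappa_j-N_I$ if $j>j_0$. Define $e_I=x_I^+$ at level $j_0$, and $e_I=(e_{I'}+e_{I''}+x_I)^+$ at higher levels, where $I',I''$ are the children of $I$. We claim that for $I\in\mathcal{O}$ the sum of the excesses of the arcs of $\mathcal{O}$ contained in $I$ is at most $e_I$. At level $j_0$ this reads $x_I\le x_I^+$. At a higher level, a child in $\mathcal{O}$ contributes at most its $e$-value by induction; a child not in $\mathcal{O}$ contains no arc of $\mathcal{O}$, because $\mathcal{O}$ is closed, and contributes $0$, which is again at most its $e$-value. Every arc of $\mathcal{O}$ lies in a level-$J$ arc of $\mathcal{O}$. So it suffices to show that w.o.p.\ $e_I=0$ for all $I$ of level $J$.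

By concavity $1-e^{-\theta}\ge(1-e^{-1})\theta\ge0.63\,\theta$, so $\mathbb{E}e^{\theta(\kappa_j-N_I)}=e^{\theta\kappa_j-(1-e^{-\theta})m_j}\le e^{-\theta m_j/3}$, and $\theta m_j\ge5$ by \eqref{eq:mj}. Let $u_j$ be the maximum of $\mathbb{E}e^{\theta e_I}$ over level $j$. From $e^{\theta x^+}\le1+e^{\theta x}$ we get $u_{j_0}\le1+2e^{-5/3}\le2$. For $j>j_0$ the variables $e_{I'},e_{I''},N_I$ are independent, so by induction $u_j\le1+u_{j-1}^2e^{-5/3}\le1+4e^{-5/3}\le2$. At level $J$, Markov's inequality gives $\mathbb{P}(e_I>0)\le\mathbb{E}e^{\theta(e_{I'}+e_{I''}+x_I)}\le4e^{-\theta m_J/3}$. There are $2^{j_1}$ such arcs, and $m_J\ge cn^{1-2\alpha}$.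
\end{proof}

\subsection{Tops}

Let $Z\subseteq\eta$. The \emph{top} of a component of $G[Z]$ is its tallest vertex. Tops of distinct components are nonadjacent, and every neighbor of a top that is taller than it lies in $\partial Z$. This links the guards to the boundary.

\begin{lemma}\label{lem:guards}
Let $\mathcal{O}$ be a set of arcs of nonnegative levels such that over each $I\in\mathcal{O}$, of level $j$ say, there is a top of height less than $y_j$. Then $\sum_{I\in\mathcal{O}}N_I\le|\partial Z|$.
\end{lemma}

\begin{proof}
The guards of $I$ are taller than the top and adjacent to it by Lemma~\ref{lem:arcs}(a), and no point guards two arcs.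
\end{proof}

The first application shows that few components have a tall top. Nonadjacent tall vertices are far apart, so each has an arc of its own, and that arc has many guards.

\begin{lemma}[Tall tops]\label{lem:tall}
For each $K\ge1$ there is a constant $h(K)\ge10$ such that w.o.p., for every $Z\subseteq\eta$, at most $|\partial Z|/K$ components of $G[Z]$ have a top of height in $[h(K),R/2)$.
\end{lemma}

\begin{proof}
Take $h(K)\ge10$ so large that $j_0=\lceil h(K)/(2\log2)\rceil$ satisfies $c_22^{(1-2\alpha)j_0}\ge\max(5,4K)$, and apply Lemma~\ref{lem:tree} with $\theta=1$, $X_I=0$, $\kappa_j=K$. Let $W$ be the set of tops in question, and for $w\in W$ put $j(w)=\lceil y_w/(2\log2)\rceil$. Then $8\le j_0\le j(w)\le J$ for large $R$. If $w\ne w'$ and $j(w)=j(w')=j$, both heights exceed $2(j-1)\log2$; since $w\not\sim w'$, Lemma~\ref{lem:theta}(c) shows that their angle exceeds $c_02^{2j-2}e^{-R/2}$, which is at least $A_j$ because $2^j\ge2^8\ge16\pi/c_0$. So the map sending $w$ to the level-$j(w)$ arc under it is injective. Let $\mathcal{O}$ consist of all arcs under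 some $w\in W$ with level in $[j(w),J]$. It is closed, $|W|\le|\mathcal{O}|$, and $y_w\le2j(w)\log2<y_j$ for $j\ge j(w)$. Lemmas~\ref{lem:tree} and \ref{lem:guards} give $K|W|\le K|\mathcal{O}|\le\sum_{I\in\mathcal{O}}N_I\le|\partial Z|$.
\end{proof}

\subsection{The boundary of a low set}

The second application is statement (B). For $h>0$ let $\eta_{<h}$ be the set of points of $\eta$ of height less than $h$, and for $Z\subseteq\eta$ let $\Gamma(Z)$ be the set of all positions adjacent to some point of $Z$. The number $\Lambda\mu(\Gamma(Z))$ is the expected number of points that a fresh Poisson process would place next to $Z$.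

\begin{lemma}\label{lem:boundary}
For each constant $h$ there is a constant $C_A=C_A(h)$ such that w.o.p., for every nonempty $Z\subseteq\eta_{<h}$,
\[
\Lambda\mu(\Gamma(Z))\le C_A|\partial Z|,\qquad|Z|\le C_A|\partial Z|,\qquad|\partial Z|\ge m_J/4\ge cn^{1-2\alpha}.
\]
\end{lemma}

A bound on the height is needed: $Z=\eta$ has empty boundary.

\begin{proof}
Fix $j_0$ with $y_{j_0}\ge h$ and $c_22^{(1-2\alpha)j_0}\ge5$. For $I$ of level $j_0$ let $X_I=\zeta\cdot|\{x\in\eta_{<h}\text{ over }I\}|$. The count is Poisson with mean at most $2\nu_+2^{j_0}$, so $\mathbb{E}e^{X_I}\le2$ for a small constant $\zeta>0$, and it is independent of the guards of levels at least $j_0$, whose heights are at least $h$. Apply Lemma~\ref{lem:tree} with $\theta=1$ and $\kappa_j=m_j/4$ to the closed set $\mathcal{O}$ of arcs with levels in $[j_0,J]$ over which $Z$ has a point. The guards of such an arc are too tall to be in $Z$ and are adjacent to a point of $Z$ by Lemma~\ref{lem:arcs}(a). Writing $\mathcal{O}_j$ for the level-$j$ part of $\mathcal{O}$, we obtain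
\begin{equation}\label{eq:low}
\zeta|Z|+\frac14\sum_{j=j_0}^J|\mathcal{O}_j|\,m_j\le|\partial Z| .
\end{equation}
Since $\mathcal{O}_J\ne\emptyset$, this gives the second and third bounds. For the first, split $\Gamma(Z)$ by height. A position with height in $B_j$, $j_0\le j\le J$, adjacent to $z\in Z$ is at angle at most $C_0e^{(h+y_{j+1}-R)/2}\le CA_j$ from $z$ by Lemma~\ref{lem:theta}(b), and $z$ is over an arc of $\mathcal{O}_j$; these positions have $\Lambda\mu$-mass at most $(2C+1)|\mathcal{O}_j|m_j$. Positions of height below $y_{j_0}$ adjacent to $Z$ are within angle $Ce^{-R/2}$ of an arc of $\mathcal{O}_{j_0}$; their mass is at most $C|\mathcal{O}_{j_0}|\le C|\mathcal{O}_{j_0}|m_{j_0}$, as $m_{j_0}\ge5$. Positions of height at least $y_{J+1}\ge R-2j_1\log2$ have mass at most $C\Lambda e^{-\alpha R}\le Ce^{(1/2-\alpha)R}\le Cm_J$ by \eqref{eq:density} and \eqref{eq:mj}. The sum of the three bounds is at most $C\sum_j|\mathcal{O}_j|m_j$, and \eqref{eq:low} applies.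
\end{proof}

\begin{remark}[Fixed number of points]\label{rem:fixed}
Take $\Lambda=n$. Given $|\eta|=n$, the graph $G(\eta)$ has the law of $G_0$, and $\mathbb{P}(|\eta|=n)\ge c/\sqrt n$ by Stirling's formula. So the conclusions of Lemmas~\ref{lem:tall} and \ref{lem:boundary}, with $\Lambda=n$, fail for $G_0$ with probability at most $C\sqrt n\exp(-n^c)=o(1)$.
\end{remark}

\section{Good cells}\label{sec:cells}

We prepare the local surgery behind statement (A). The plan is to find the top $w$ of a component of $Z^*$, to place two new vertices at very small height directly under $w$, and to delete their neighbors below a fixed height. Their remaining neighbors are neighbors of $w$ taller than $w$, so they already belong to $\partial Z^*$, and the pair is a new even component at no cost. This shows that one good set contains the pair. To show that \emph{every} maximizer for the new configuration contains it, we need control of the neighborhood, and this is what a good cell provides.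

\subsection{Constants and regions}

The constants are fixed in the following order.
\begin{enumerate}
\item $h_1=h(16)$ from Lemma~\ref{lem:tall}.
\item An integer $j_*\ge0$ with $y_{j_*}\ge h_1$, fixed in Step 1 of the proof of Lemma~\ref{lem:good}; put $h_2=y_{j_*+1}$ and $L=2C_0e^{(h_2+10)/2}$.
\item $\ell\in(0,\frac12]$, fixed in Step 2.
\item An integer $k_0\ge0$ with $4\pi2^{-k_0}\le c_0\ell/8$, so that $A_{-k_0}\le\frac{c_0\ell}8e^{-R/2}$, and a height $h_3\ge h_2+8$ with $\frac{c_0\ell}4e^{h_3/2}\ge L+1$.
\item An integer $M$, fixed in Step 3.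
\end{enumerate}
Thus $2\ell\le1<h_1<h_2<h_3$. A \emph{cell} $Q$ is a level-$(-k_0)$ arc. Any two positions over a cell are adjacent, since $A_{-k_0}\le c_0e^{-R/2}$. The \emph{box} $\operatorname{Box}(Q)$ is the set of positions over $Q$ of height at most $\ell$. A position $x$ \emph{sees} $Q$ if its angle to some direction in $Q$ is at most $\Theta(y_x,\ell)$; by Lemma~\ref{lem:theta}(a) this holds if and only if $x$ is adjacent or equal to some position of the box. The \emph{region} $\operatorname{Reg}(Q)$ is the set of positions of height less than $h_3$ that see $Q$; it contains the box. The \emph{window} $\operatorname{Win}(Q)$ is the set of positions whose angle to some direction in $Q$ is at most $Le^{-R/2}$. See Figure~\ref{fig:cell}. By Lemma~\ref{lem:theta}(b), the region lies within angle $C_0e^{(h_3+1)/2}e^{-R/2}$ of $Q$. With \eqref{eq:density} this gives constants $C_3,\beta_0$ such that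
\begin{equation}\label{eq:masses}
\Lambda\mu(\operatorname{Reg}(Q))\le C_3,\qquad\Lambda\mu(\operatorname{Box}(Q))=\Lambda2^{-k_0-S}\mu(y\le\ell)\ge\beta_0 .
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.25,yscale=0.95]
\fill[gray!20] plot[domain=0:4,variable=\y] ({0.3+0.35*exp(0.5*\y)},\y) -- plot[domain=4:0,variable=\y] ({-0.3-0.35*exp(0.5*\y)},\y) -- cycle;
\draw[->] (-4,0) -- (4,0) node[right] {angle};
\draw[->] (-3.8,0) -- (-3.8,5) node[above] {height};
\foreach \y/\t in {0.6/{2\ell},1.6/{h_1},2.6/{h_2},4/{h_3}} \draw[dotted] (-3.8,\y) node[left] {$\t$} -- (3.8,\y);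
\draw[dashed] (-2,0) -- (-2,4.9) (2,0) -- (2,4.9);
\draw[thick,fill=white] (-0.3,0) rectangle (0.3,0.3);
\draw[very thick] (-0.3,0) -- (0.3,0) node[midway,below] {$Q$};
\draw (-0.12,0.14) circle (1.2pt) (0.13,0.18) circle (1.2pt);
\fill (0.1,1.05) circle (1.6pt) node[right] {$w$};
\foreach \x/\y in {-1/2.2,-0.6/1.8,-0.2/2.35,0.3/1.95,0.75/2.3,1/1.85} \fill (\x,\y) circle (1.3pt);
\fill (2.9,4.6) circle (1.6pt) node[right] {$v$};
\node at (0,3.4) {$\operatorname{Reg}(Q)$};
\node at (0,4.6) {$\operatorname{Win}(Q)$};
\end{tikzpicture}
\caption{A good cell $Q$ (schematic, not to scale). The small rectangle is the box, the shaded funnel is the region of positions below height $h_3$ adjacent to the box, and the dashed lines bound the window. No point of the window lies below height $2\ell$, and at least six points of the region have heights in $[h_1,h_2)$. The vertex $w$ is a top over $Q$. Planting deletes all points of the region and inserts two points (open circles) in the box; their remaining neighbors, such as $v$, lie above height $h_3$.}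
\label{fig:cell}
\end{figure}

The following deterministic facts say that $w$ dominates the box, and that a tall position that sees $Q$ dominates the whole neighborhood of $Q$.

\begin{lemma}\label{lem:cell}
Let $Q$ be a cell.
\begin{enumerate}
\item[(i)] If $x$ sees $Q$ and $w$ is over $Q$ with $y_w\ge2\ell$, then $x=w$ or $x\sim w$.
\item[(ii)] If $v$ sees $Q$, $y_v\ge h_3$, and $z\in\operatorname{Win}(Q)$ has $y_z\ge2\ell$, then $z=v$ or $z\sim v$.
\item[(iii)] Let $v$ see $Q$ with $y_v\ge h_3$, let $d$ see $Q$ with $y_d<h_2$, and let $z\sim d$. If $z\notin\operatorname{Win}(Q)$ or $y_z\ge2\ell$, then $z=v$ or $z\sim v$.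
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $\Theta(y_x,2\ell)=\pi$, then $\Theta(y_x,y_w)=\pi$ and there is nothing to prove. Otherwise the angle between $x$ and $w$ is at most $\Theta(y_x,\ell)+A_{-k_0}\le\Theta(y_x,2\ell)\le\Theta(y_x,y_w)$, by Lemma~\ref{lem:theta}(d), the choice of $k_0$, and Lemma~\ref{lem:theta}(a).

(ii) Again assume $\Theta(y_v,2\ell)<\pi$. The angle between $v$ and $z$ is at most $\Theta(y_v,\ell)+A_{-k_0}+Le^{-R/2}\le\Theta(y_v,\ell)+(L+1)e^{-R/2}$. By the choice of $h_3$ and Lemma~\ref{lem:theta}(d), this is at most $\Theta(y_v,2\ell)\le\Theta(y_v,y_z)$.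

(iii) Suppose first that $y_z<10$. By Lemma~\ref{lem:theta}(b), the angle from $z$ to some direction in $Q$ is at most $\Theta(y_d,y_z)+\Theta(y_d,\ell)\le C_0(e^{(h_2+10)/2}+e^{(h_2+1)/2})e^{-R/2}\le Le^{-R/2}$. So $z\in\operatorname{Win}(Q)$, hence $y_z\ge2\ell$, and (ii) applies. Now suppose $y_z\ge10$. The angle between $v$ and $z$ is at most
\[
\Theta(y_v,\ell)+\Theta(y_d,\ell)+\Theta(y_d,y_z)+A_{-k_0}.
\]
Divide each term by $\vartheta=c_0e^{(y_v+y_z-R)/2}$ and use Lemma~\ref{lem:theta}(b), $C_0/c_0=15$, $\ell\le\frac12$ and $y_v-y_d\ge8$. The four ratios are at most $15e^{1/4-5}<0.14$, $15e^{-4+1/4-5}<0.01$, $15e^{-4}<0.28$ and $\frac1{16}e^{-5}<0.01$. So the angle is at most $\min(\pi,\vartheta)\le\Theta(y_v,y_z)$ by Lemma~\ref{lem:theta}(c).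
\end{proof}

\subsection{Most low tops lie over good cells}

\begin{definition}\label{def:good}
A cell $Q$ is \emph{good} in a configuration $\eta$ if
\begin{enumerate}
\item[(G1)] no point of $\eta\cap\operatorname{Win}(Q)$ has height less than $2\ell$;
\item[(G2)] at least $6$ points of $\eta\cap\operatorname{Reg}(Q)$ have height in $[h_1,h_2)$;
\item[(G3)] $|\eta\cap\operatorname{Reg}(Q)|\le M$.
\end{enumerate}
\end{definition}

A given cell is good with probability close to $1$, but the tops of $Z^*$ might prefer the exceptional cells. The tree lemma excludes this, for all $Z$ at once.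

\begin{lemma}\label{lem:good}
For suitable constants $j_*,\ell,M$, w.o.p., for every $Z\subseteq\eta$, at most $\frac3{16}|\partial Z|$ components of $G[Z]$ have a top of height less than $h_1$ over a cell that is not good.
\end{lemma}

\begin{proof}
We use the tree lemma in the following form. Let $j_0,\theta,X_I$ satisfy its hypotheses, with $\kappa_j=0$ and $y_{j_0}\ge h_1$. Let $W$ be a set of tops of height less than $h_1$ such that, for every level-$j_0$ arc $I$, the number of elements of $W$ over $I$ is at most $X_I/K$. Then on the event of Lemma~\ref{lem:tree},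
\begin{equation}\label{eq:template}
|W|\le|\partial Z|/K .
\end{equation}
Indeed, the set $\mathcal{O}$ of arcs with levels in $[j_0,J]$ under some element of $W$ is closed, and $K|W|\le\sum_{I\in\mathcal{O},\,\operatorname{level}(I)=j_0}X_I\le\sum_{I\in\mathcal{O}}N_I\le|\partial Z|$ by Lemma~\ref{lem:guards}. We show that each of the three conditions fails under at most $|\partial Z|/16$ tops.

\emph{Step 1: \textup{(G2)}.} Call a level-$j_*$ arc \emph{poor} if it has at most $5$ guards. The guards of an arc have heights in $B_{j_*}\subseteq[h_1,h_2)$ and are adjacent to the box of every cell in the arc by Lemma~\ref{lem:arcs}(a). So (G2) holds for all cells in arcs that are not poor. By Lemma~\ref{lem:arcs}(b) there are at most $2^{j_*+6}$ tops over a poor arc. This number grows with $j_*$, so we take a small $\theta$ and a base level well above $j_*$: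
\[
\theta=\frac1{16\cdot2^{j_*+6}},\qquad j_0=\Big\lceil\frac{j_*+\log_2(5120/c_2)}{1-2\alpha}\Big\rceil>j_* .
\]
Then $\theta c_22^{(1-2\alpha)j_0}\ge5$. Let $X_I$ be $1/\theta$ times the number of poor arcs in $I$. These variables depend only on the points with heights in $B_{j_*}$, over disjoint arcs, so the independence hypotheses hold. The number of poor arcs in $I$ is binomial with $2^{j_0-j_*}$ trials and success probability $\pi_*=\mathbb{P}(N_{I}\le5)$ for $I$ of level $j_*$, and $\pi_*\le e^5\,\mathbb{E}e^{-N_I}\le e^{5-0.63m_{j_*}}$. Therefore $\mathbb{E}e^{\theta X_I}\le\exp(2\cdot2^{j_0}\pi_*)$. Here $2^{j_0}\le2(5120\cdot2^{j_*}/c_2)^{1/(1-2\alpha)}$ is polynomial in $2^{j_*}$, while $m_{j_*}\ge c_22^{(1-2\alpha)j_*}$ makes $\pi_*$ smaller than any power of $2^{-j_*}$ as $j_*\to\infty$. Fix $j_*$ so large that $\mathbb{E}e^{\theta X_I}\le2$ and $y_{j_*}\ge h_1$. Now \eqref{eq:template} applies with $K=16$.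

\emph{Step 2: \textup{(G1)}.} Fix $j_0$ with $y_{j_0}\ge h_1$, $2\pi2^{j_0}\ge L$ and $c_22^{(1-2\alpha)j_0}\ge5$, and let $\theta=1$. The \emph{triple} of a level-$j_0$ arc $I$ is the union of $I$ and its two neighbors. As $A_{j_0}\ge Le^{-R/2}$, the window of a cell in $I$ lies over the triple of $I$. Call $I$ \emph{bad} if some point over its triple has height less than $2\ell$; cells in arcs that are not bad satisfy (G1). By \eqref{eq:density}, $\mathbb{P}(I\text{ bad})\le3\cdot2\nu_+2^{j_0}\cdot4\alpha\ell=C\ell$. Badness depends only on points of height less than $1<b$, so it is independent of all guards. Triples of neighboring arcs overlap, so we number the arcs cyclically and split them into four classes by their index modulo $4$; as $4$ divides $2^{S-j_0}$, the triples within a class are disjoint. For one class let $X_I=64\cdot2^{j_0+6}\,\mathbf{1}\{I\text{ bad}\}$ on the class and $X_I=0$ elsewhere. Then $\mathbb{E}e^{X_I}\le1+C\ell\exp(64\cdot2^{j_0+6})\le2$ for $\ell$ small; fix such an $\ell\le\frac12$. By Lemma~\ref{lem:arcs}(b) and \eqref{eq:template} with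 $K=64$, at most $|\partial Z|/64$ tops of height less than $h_1$ lie over bad arcs of the class. Sum over the four classes.

\emph{Step 3: \textup{(G3)}.} Now $k_0$ and $h_3$ are fixed. Choose a new $j_0$ with $y_{j_0}\ge h_3$, $2\pi2^{j_0}\ge C_0e^{(h_3+1)/2}$ and $c_22^{(1-2\alpha)j_0}\ge5$, and let $\theta=1$. The region of a cell in $I$ lies over the triple of $I$. Call $I$ bad if more than $M$ points over its triple have height less than $h_3$; cells in arcs that are not bad satisfy (G3). Badness is independent of the guards of levels at least $j_0$, whose heights are at least $h_3$. The number of such points is Poisson with mean at most $6\nu_+2^{j_0}$, so $\mathbb{P}(I\text{ bad})\le\exp(-64\cdot2^{j_0+6})$ for $M$ large. With $X_I$ defined as in Step 2 for each class we have $\mathbb{E}e^{X_I}\le2$, and \eqref{eq:template} gives $4\cdot|\partial Z|/64$.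
\end{proof}

\section{Planting an even component}\label{sec:plant}

Let $h\ge1$ be a constant, to be fixed in Section~\ref{sec:interp}. For $s\in[0,1]$, $\tau\in[\frac34,\frac54]$ and a configuration $\eta$ put
\[
\Psi_{s,\tau}(\eta)=\max_{Z\subseteq\eta_{<h}}\Phi_{s,\tau}(Z),
\]
with $\Phi_{s,\tau}$ computed in $G(\eta)$. Taking $Z=\emptyset$ shows $\Psi\ge0$, and $\Psi\le|\eta|$. The restriction to heights below $h$ makes Lemma~\ref{lem:boundary} available; without it, $Z=\eta$ would give $\Psi\ge s$ for every nonempty $\eta$, and the event $\Psi>0$ would carry no information. Let $Z^*=Z^*(\eta)$ be a maximizer chosen measurably: number the points by increasing height and take the maximizing index set that comes first in a fixed ordering of the finite subsets of $\mathbb{N}$. We use repeatedly that deleting from $Z$ one vertex, one whole component, or any part of one component lowers the value of $Z$ by at most $1$: a component of weight at most $1$ is replaced by components of nonnegative weight.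

A cell $Q$ is \emph{marked} in $\eta$ if it is good and the top $w$ of some component of $G[Z^*]$ lies over $Q$ with $y_w<h_1$.

\begin{lemma}[Planting]\label{lem:plant}
Let $s>0$ and $s+\tau>1$. Let $Q$ be marked in $\eta$, let $P=\{p,p'\}$ be a pair of positions in $\operatorname{Box}(Q)$, and let $\eta'=(\eta\setminus\operatorname{Reg}(Q))\cup P$. Then $P$ is a component of $G(\eta')[Z']$ for every maximizer $Z'$ for $\eta'$, and $\Psi(\eta')\le\Psi(\eta)+1+2M$.
\end{lemma}

\begin{proof}
Write $\operatorname{Reg}$ for $\operatorname{Reg}(Q)$, $Z=Z^*(\eta)$, $w$ for the top over $Q$ and $C_w$ for its component. By (G1), $y_w\ge2\ell$. Let $U=\partial_{\eta'}P$. Its points lie in $\eta\setminus\operatorname{Reg}$ and see $Q$, so they have height at least $h_3$. Let $D_{\mathrm{mid}}\ge6$ and $D_{\mathrm{high}}$ be the numbers of points of $\eta\cap\operatorname{Reg}$ with height in $[h_1,h_2)$ and in $[h_2,h_3)$.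

\emph{Step 1: the surgery raises $\Psi$.} By Lemma~\ref{lem:cell}(i), every point of $(\eta\cap\operatorname{Reg})\cup U$ equals $w$ or is adjacent to $w$. Hence $Z\cap\operatorname{Reg}\subseteq C_w$; the points of $\eta\cap\operatorname{Reg}$ of height at least $h_1>y_w$ lie in $\partial_\eta Z$; and $U\subseteq\partial_\eta Z$. Put $Z_1=(Z\setminus\operatorname{Reg})\cup P\subseteq\eta'_{<h}$. Since $p\sim p'$ and $U\cap Z=\emptyset$, the pair $P$ is a component of $G(\eta')[Z_1]$, and the components of $G(\eta)[Z]$ other than $C_w$ are unchanged. So the value of $Z_1$ is at least the value of $Z$ minus $1$ plus $s$. A point of $\partial_{\eta'}Z_1$ lies in $\eta\setminus(\operatorname{Reg}\cup Z)$ and is adjacent to $Z\setminus\operatorname{Reg}$ or belongs to $U$; in both cases it lies in $\partial_\eta Z\setminus\operatorname{Reg}$. Therefore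
\begin{equation}\label{eq:forward}
\Psi(\eta')\ge\Psi(\eta)-1+s+\tau(D_{\mathrm{mid}}+D_{\mathrm{high}}).
\end{equation}

\emph{Step 2: $U\subseteq\partial_{\eta'}Z'$.} The maximizer $Z'$ need not resemble $Z_1$. We show that if it avoided a point $v\in U$, it would have to keep away from the whole neighborhood of $Q$; it could then be carried back to $\eta$ without paying for the $D_{\mathrm{mid}}$ points, which contradicts \eqref{eq:forward}.

Suppose $v\in U\setminus\partial_{\eta'}Z'$. If $v\in Z'$, let $Z''$ be $Z'$ without the component of $v$; otherwise let $Z''=Z'$. In both cases $v\notin Z''$ and $v$ has no neighbor in $Z''$. Since $v$ has a neighbor in $P$, we have $|Z''\cap P|\le1$. Let $Z_2=Z''\setminus P\subseteq\eta\setminus\operatorname{Reg}$. The value of $Z_2$ is at least the value of $Z'$ minus $2$. We bound $\partial_\eta Z_2$.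
\begin{itemize}
\item Let $x\in\partial_\eta Z_2\setminus\operatorname{Reg}$. Then $x\in\eta'\setminus P$. If $x$ were in $Z'$, it would lie in $Z'\setminus(Z_2\cup P)$, hence in the deleted component of $v$, which has no neighbor in $Z_2$. So $x\notin Z'$ and $x\in\partial_{\eta'}Z'$.
\item Let $d\in\eta\cap\operatorname{Reg}$ with $y_d<h_2$, and suppose $d\sim z$ with $z\in Z_2$. Since $z\in\eta$, (G1) gives $z\notin\operatorname{Win}(Q)$ or $y_z\ge2\ell$. Lemma~\ref{lem:cell}(iii) gives $z=v$ or $z\sim v$, and both are excluded. So $d\notin\partial_\eta Z_2$.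
\end{itemize}
Hence $|\partial_\eta Z_2|\le|\partial_{\eta'}Z'|+D_{\mathrm{high}}$, and by \eqref{eq:forward}
\[
\Psi(\eta)\ge\Psi(\eta')-2-\tau D_{\mathrm{high}}\ge\Psi(\eta)-3+s+\tau D_{\mathrm{mid}} .
\]
This forces $\tau D_{\mathrm{mid}}<3$, whereas $\tau D_{\mathrm{mid}}\ge\frac34\cdot6$.

\emph{Step 3: $P$ is a component.} By Step 2, no point of $U$ is in $Z'$, and adding points of $P$ to $Z'$ creates no new boundary point outside $P$. If $P\cap Z'=\emptyset$, then $P\cap\partial_{\eta'}Z'=\emptyset$, and adding $P$ raises $\Phi$ by $s>0$. If $P\cap Z'=\{p\}$, then $\{p\}$ is a component of weight $1$ and $p'\in\partial_{\eta'}Z'$, and adding $p'$ raises $\Phi$ by $s-1+\tau>0$; the case $P\cap Z'=\{p'\}$ is symmetric. Both contradict maximality. So $P\subseteq Z'$, and $P$ is a component because $U\cap Z'=\emptyset$.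

\emph{Step 4: the upper bound.} The set $Z'\setminus P$ lies in $\eta\setminus\operatorname{Reg}$ and its value is that of $Z'$ minus $s$. A point of $\partial_\eta(Z'\setminus P)$ outside $\operatorname{Reg}$ is a point of $\eta'\setminus Z'$ adjacent to $Z'$. So $\partial_\eta(Z'\setminus P)\subseteq\partial_{\eta'}Z'\cup(\eta\cap\operatorname{Reg})$, and (G3) gives $\Psi(\eta)\ge\Psi(\eta')-s-\tau M\ge\Psi(\eta')-1-2M$.
\end{proof}

To compare $\Psi$ with probabilities we pass to $g(\Psi)$, where
\[
g(x)=\frac x{1+x},\qquad g'(x)=\frac1{(1+x)^2}.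
\]
The function $g$ vanishes at $0$, increases to $1$ and is $1$-Lipschitz on $[0,\infty)$, so $\mathbb{E}g(\Psi)$ is at most $\mathbb{P}(\Psi>0)$ and nearly at least the probability that $\Psi$ is large. Differentiating $\mathbb{E}g(\Psi)$ produces the weight $g'(\Psi)$, and a bounded change of $\Psi$ changes this weight by a bounded factor only. Statement (A) takes the following form.

\begin{lemma}\label{lem:even}
There is a constant $c_1>0$, not depending on $h$, such that for all $s\in(0,1]$, $\tau\in[\frac34,\frac54]$ with $s+\tau>1$ and all admissible $\Lambda$,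
\[
\mathbb{E}\big[g'(\Psi)\operatorname{even}(Z^*)\big]\ge c_1\,\mathbb{E}\big[g'(\Psi)|\partial Z^*|\big]-o(1),
\]
where, for fixed $h$, the term $o(1)$ is uniform in $s,\tau,\Lambda$.
\end{lemma}

\begin{proof}
Fix a cell $Q$. Let $\xi$ be the restriction to $\operatorname{Reg}(Q)$ of an independent copy of $\eta$, and put $\eta'=(\eta\setminus\operatorname{Reg}(Q))\cup\xi$. Restrictions to disjoint sets are independent, so $\eta'$ has the law of $\eta$. Let $\mathcal{A}$ be the event that $\xi$ consists of exactly two points, both in the box. It is independent of $\eta$, and $\mathbb{P}(\mathcal{A})\ge\beta:=e^{-C_3}\beta_0^2/2$ by \eqref{eq:masses}. Call $Q$ \emph{planted} in a configuration if the points of the configuration in $\operatorname{Reg}(Q)$ are two points of the box that form a component of the graph induced on $Z^*$. If $Q$ is marked in $\eta$ and $\mathcal{A}$ holds, then by Lemma~\ref{lem:plant} the cell $Q$ is planted in $\eta'$ and $1+\Psi(\eta')\le(2+2M)(1+\Psi(\eta))$, that is, $g'(\Psi(\eta))\le(2+2M)^2g'(\Psi(\eta'))$. Since $\eta'$ has the law of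 $\eta$,
\[
\beta\,\mathbb{E}\big[\mathbf{1}\{Q\text{ marked in }\eta\}\,g'(\Psi(\eta))\big]\le(2+2M)^2\,\mathbb{E}\big[\mathbf{1}\{Q\text{ planted in }\eta\}\,g'(\Psi(\eta))\big].
\]
Sum over $Q$. Boxes of distinct cells are disjoint, so the number of planted cells is at most $\operatorname{even}(Z^*)$.

It remains to count marked cells. Let $\mathcal{E}$ be the event that the conclusions of Lemma~\ref{lem:tall} with $K=16$ and of Lemma~\ref{lem:good} hold. Since $\Phi(Z^*)\ge0$ and all weights are at most $1$, the graph $G[Z^*]$ has at least $\frac34|\partial Z^*|$ components, and their tops have height less than $h<R/2$. On $\mathcal{E}$, all but $(\frac1{16}+\frac3{16})|\partial Z^*|$ of these tops have height less than $h_1$ and lie over good cells. Distinct tops are nonadjacent, so they lie over distinct cells. Hence there are at least $\frac12|\partial Z^*|$ marked cells on $\mathcal{E}$. Off $\mathcal{E}$ use $g'\le1$, $|\partial Z^*|\le|\eta|$ and \eqref{eq:wop}. The lemma holds with $c_1=\beta/(2(2+2M)^2)$.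
\end{proof}

\section{Interpolation and proof of Theorem~\ref{thm:main}(a)}\label{sec:interp}

We fix the remaining constants:
\[
t=\min\big(\tfrac18,\tfrac{c_1}8\big),\qquad h=h(4/t),\qquad C_A=C_A(h),\qquad\varepsilon\in(0,\tfrac12]\text{ with }3C_A\varepsilon\le\tfrac{c_1}4 .
\]
The slack $t$ must be small compared with $c_1$, and $h$ depends on $t$; this is why $c_1$ must not depend on $h$. Put
\[
\Lambda_0=n+n^{2/3},\qquad\Lambda_1=n'-(n')^{2/3}.
\]
A Poisson process of intensity $\Lambda_0\mu$ has slightly more points than $G_0$, and one of intensity $\Lambda_1\mu$ slightly fewer than $G_1$; so at both ends we only have to add points, which Lemma~\ref{lem:boundary} controls. The hypothesis $n'\ge(1+\frac\varepsilon2)n$ serves to ensure $\Lambda_0<\Lambda_1$ for large $n$, and $n'\le(1+\varepsilon)n$ gives $\Lambda_1-\Lambda_0\le\varepsilon n\le\varepsilon\Lambda_0$.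

For $u\in[0,1]$ let $(\Lambda(u),s(u),\tau(u))$ move linearly from $(\Lambda_0,2t,1-t)$ to $(\Lambda_1,1,1+t)$. Along the path $\Lambda(u)$ is admissible, $0<s\le1$, $\tau\in[\frac34,\frac54]$ and $s+\tau\ge1+t$. Write $\Phi_{(u)},\Psi_{(u)}$ for the functionals with parameters $(s(u),\tau(u))$, and put
\[
f(\Lambda,v)=\mathbb{E}_\Lambda\,g(\Psi_{(v)}),\qquad F(u)=f(\Lambda(u),u).
\]

\begin{proposition}\label{prop:interp}
$F(1)\ge F(0)-o(1)$.
\end{proposition}

The loss from $\Lambda$ and the gain from $(s,\tau)$ are both proportional to $\mathbb{E}_\Lambda[g'(\Psi)|\partial Z^*|]$, a quantity on which we have no useful bound and which depends on all three parameters. They can be compared only at the same point of the path.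

\begin{proof}
Fix $u\in[0,1)$. Let $\Lambda=\Lambda(u)$, $\Psi=\Psi_{(u)}$, let $Z^*$ be the maximizer at $(s(u),\tau(u))$, and put $D=\mathbb{E}_\Lambda[g'(\Psi)|\partial Z^*|]$. All terms $o(1)$ are uniform in $u$.

\emph{Regularity for fixed $n$.} Let $a_k(v)\in[0,1]$ be the expectation of $g(\Psi_{(v)})$ for the configuration $\{\omega_1,\dots,\omega_k\}$. Then $f(\Lambda,v)=\sum_ke^{-\Lambda}\frac{\Lambda^k}{k!}a_k(v)$, and differentiating term by term,
\begin{equation}\label{eq:dLambda}
\partial_\Lambda f(\Lambda,v)=\sum_ke^{-\Lambda}\frac{\Lambda^k}{k!}\big(a_{k+1}(v)-a_k(v)\big)=\int\mathbb{E}_\Lambda\big[g(\Psi_{(v)}(\eta\cup\{z\}))-g(\Psi_{(v)}(\eta))\big]\mu(dz).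
\end{equation}
So $|\partial_\Lambda f|\le1$, and a second differentiation, which produces $a_{k+2}-2a_{k+1}+a_k$, gives $|\partial_\Lambda^2f|\le2$. For each $Z$ the function $v\mapsto\Phi_{(v)}(Z)$ is affine with slope $(1-2t)\operatorname{even}(Z)-2t|\partial Z|$, of modulus at most $|\eta|$. So $\Psi_{(v)}$ is $|\eta|$-Lipschitz in $v$ and $|a_k(v)-a_k(v')|\le k|v-v'|$. It follows that $f$ is $\Lambda$-Lipschitz in $v$, that $\partial_\Lambda f$ is $(2\Lambda+1)$-Lipschitz in $v$, and that $F$ is Lipschitz, hence absolutely continuous.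

\emph{Loss.} Use $Z^*(\eta)$ as a candidate for $\eta\cup\{z\}$. Its components are unchanged, and its boundary gains $z$ if $z\in\Gamma(Z^*)$ and nothing otherwise. So $\Psi$ does not drop if $z\notin\Gamma(Z^*)$, and it drops by at most $\delta=\min(\tau,\Psi)\le\frac54$ if $z\in\Gamma(Z^*)$. Since $1+\Psi\le(1+\delta)(1+\Psi-\delta)$,
\[
g(\Psi)-g(\Psi-\delta)=\frac\delta{(1+\Psi)(1+\Psi-\delta)}\le\delta(1+\delta)g'(\Psi)\le3g'(\Psi).
\]
By \eqref{eq:dLambda} and Lemma~\ref{lem:boundary}, with $\Gamma(\emptyset)=\emptyset$ and $\mu\le1$ on the exceptional event,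
\begin{equation}\label{eq:loss}
\partial_\Lambda f(\Lambda,u)\ge-3\,\mathbb{E}_\Lambda\big[g'(\Psi)\mu(\Gamma(Z^*))\big]\ge-\frac{3C_A}\Lambda D-3e^{-n^c}.
\end{equation}

\emph{Gain.} Let $a=(1-2t)\operatorname{even}(Z^*)-2t|\partial Z^*|$. Using $Z^*$ and $\emptyset$ as candidates gives $\Psi_{(u+\sigma)}\ge(\Psi+\sigma a)^+$ for small $\sigma>0$. The quotient $\sigma^{-1}[g((\Psi+\sigma a)^+)-g(\Psi)]$ is bounded in modulus by $|a|\le|\eta|$. As $\sigma\downarrow0$ it tends to $g'(\Psi)a$, unless $\Psi=0>a$, when it equals $0\ge g'(\Psi)a$. By dominated convergence, Lemma~\ref{lem:even}, $\frac12\le1-2t\le1$ and $2t\le c_1/4$,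
\begin{equation}\label{eq:gain}
\liminf_{\sigma\downarrow0}\frac{f(\Lambda,u+\sigma)-f(\Lambda,u)}\sigma\ge\mathbb{E}_\Lambda[g'(\Psi)a]\ge\Big(\frac{c_1}2-\frac{c_1}4\Big)D-o(1).
\end{equation}

\emph{Combination.} Write
\[
F(u+\sigma)-F(u)=\big[f(\Lambda(u+\sigma),u+\sigma)-f(\Lambda,u+\sigma)\big]+\big[f(\Lambda,u+\sigma)-f(\Lambda,u)\big].
\]
For fixed $n$, Taylor's formula and the regularity bounds show that the first bracket is $\sigma(\Lambda_1-\Lambda_0)\partial_\Lambda f(\Lambda,u)+O(\sigma^2)$. So at every point of differentiability, \eqref{eq:loss} and \eqref{eq:gain} give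
\[
F'(u)\ge\Big(\frac{c_1}4-3C_A\frac{\Lambda_1-\Lambda_0}\Lambda\Big)D-3(\Lambda_1-\Lambda_0)e^{-n^c}-o(1)\ge-o(1),
\]
because $(\Lambda_1-\Lambda_0)/\Lambda\le\varepsilon$. Integrate over $[0,1]$.
\end{proof}

The two ends of the path are tied to the two graph properties. At the start we spend only half of the slack in $\tau$; the other half is kept for Section~\ref{sec:conc}.

\begin{lemma}\label{lem:start}
There is a constant $c>0$ with $\mathbb{P}_{\Lambda_0}\big(\Psi_{2t,1-t/2}\ge cn^{1-2\alpha}\big)\ge1-p_M(n,\nu)-o(1)$.
\end{lemma}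

\begin{proof}
Suppose that $G_0$ has no near perfect matching and satisfies the conclusions in Remark~\ref{rem:fixed}, with $K=4/t$. Lemma~\ref{lem:obstructions}(a) gives $T$ such that $G_0-T$ has at least $|T|+2$ odd components. Two vertices with radii at most $R/2$ are adjacent by the triangle inequality, so at most one component has a top of height at least $R/2$. By Lemma~\ref{lem:tall}, applied to $V(G_0)\setminus T$, whose boundary is contained in $T$, at most $\frac t4|T|$ components have a top of height in $[h,R/2)$. Let $Z$ be the union of the odd components of $G_0-T$ all of whose heights are less than $h$, with $T$ chosen measurably. Then $\operatorname{odd}(Z)\ge(1-\frac t4)|T|+1$, so $Z\ne\emptyset$; here the surplus of $2$ in the Tutte--Berge formula pays for the one very tall component. Since $\partial Z\subseteq T$, in $G_0$ we have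
\[
\Phi_{2t,1-t/2}(Z)\ge\big(1-\tfrac t4\big)|\partial Z|-\big(1-\tfrac t2\big)|\partial Z|=\tfrac t4|\partial Z| .
\]
Let $\eta=\{\omega_1,\dots,\omega_N\}$ with $N$ Poisson$(\Lambda_0)$. By Chebyshev's inequality, a.a.s.\ $n\le N\le n+2n^{2/3}$. Let $Y$ be the number of $i$ with $n<i\le n+2n^{2/3}$ and $\omega_i\in\Gamma(Z)$. Given $G_0$, its mean is at most $2n^{2/3}\mu(\Gamma(Z))\le2C_An^{-1/3}|\partial Z|$ by Lemma~\ref{lem:boundary}, so by Markov's inequality $Y\le\frac t8|\partial Z|$ with probability $1-O(n^{-1/3})$. The added points leave $G[Z]$ unchanged and enlarge the boundary by at most $Y$. Hence $\Psi_{2t,1-t/2}(\eta)\ge\frac t4|\partial Z|-Y\ge\frac t8|\partial Z|\ge cn^{1-2\alpha}$ by Lemma~\ref{lem:boundary}.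
\end{proof}

\begin{lemma}\label{lem:end}
$\mathbb{P}_{\Lambda_1}\big(\Psi_{1,1+t}>0\big)\le1-p_H(n',\nu')+o(1)$.
\end{lemma}

\begin{proof}
Let $\eta=\{\omega_1,\dots,\omega_N\}$ with $N$ Poisson$(\Lambda_1)$; by Chebyshev's inequality, a.a.s.\ $n'-2(n')^{2/3}\le N\le n'$. Suppose this holds, $\eta$ satisfies the conclusion of Lemma~\ref{lem:boundary}, and $\Psi_{1,1+t}(\eta)>0$. Then $Z=Z^*$ is nonempty, $|\partial_\eta Z|\ge1$, and $G[Z]$ has more than $(1+t)|\partial_\eta Z|$ components. Given $N$ and $\eta$, the points $\omega_i$ with $N<i\le n'$ are independent with law $\mu$, so the number $Y$ of them in $\Gamma(Z)$ has mean at most $2(n')^{2/3}C_A|\partial_\eta Z|/\Lambda_1$. By Markov's inequality, $Y\le\frac t2|\partial_\eta Z|$ with probability $1-O(n^{-1/3})$. In that case the boundary $T$ of $Z$ in $G_1$ satisfies $1\le|T|\le(1+\frac t2)|\partial_\eta Z|$, and the components of $G[Z]$, which number more than $|T|$, are components of $G_1-T$. By Lemma~\ref{lem:obstructions}(b), $G_1$ has no Hamilton cycle.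
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Lowering $\tau$ does not decrease $\Phi$, so $\Psi_{2t,1-t}\ge\Psi_{2t,1-t/2}$. Since $g(cn^{1-2\alpha})\to1$, Lemma~\ref{lem:start} gives $F(0)\ge1-p_M(n,\nu)-o(1)$. Since $g(0)=0$ and $g<1$, Lemma~\ref{lem:end} gives $F(1)\le1-p_H(n',\nu')+o(1)$. Proposition~\ref{prop:interp} joins the two bounds.
\end{proof}

\section{Concentration and proof of Theorem~\ref{thm:main}(b)}\label{sec:conc}

Part (b) needs $F(0)\to1$ from the weaker information that $\Psi_{2t,1-t/2}>0$ with probability bounded below. We recall two facts about a Poisson process $\eta$ of intensity $\Lambda\mu$. The \emph{Poincar\'e inequality} \cite[Theorem 18.7]{LP} states that for measurable $\psi$ with $\mathbb{E}\psi(\eta)^2<\infty$,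
\[
\operatorname{Var}\psi(\eta)\le\mathbb{E}\int\big(\psi(\eta\cup\{z\})-\psi(\eta)\big)^2\Lambda\mu(dz).
\]
\emph{Mecke's formula} states that for measurable $\chi\ge0$, $\ \mathbb{E}\sum_{z\in\eta}\chi(\eta,z)=\mathbb{E}\int\chi(\eta\cup\{z\},z)\,\Lambda\mu(dz)$.

These bound the variance of $\Psi$ by the expected size of $\partial Z^*$. The difficulty is that $\Psi$ is a difference and may be far smaller than $|\partial Z^*|$. Lowering $\tau$ a little turns $|\partial Z^*|$ into a lower bound for $\Psi$ at the new value of $\tau$, where the maximizer may have a larger boundary again. This cannot repeat indefinitely, because $\mathbb{E}\Psi$ stays between the orders $n^{1-2\alpha}$ and $n$.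

\begin{lemma}\label{lem:conc}
If $\mathbb{P}_{\Lambda_0}(\Psi_{2t,1-t/2}>0)\ge\delta>0$ for all large $n$ in the sequence, then $\mathbb{P}_{\Lambda_0}\big(\Psi_{2t,1-t}\ge n^{(1-2\alpha)/2}\big)\to1$.
\end{lemma}

\begin{proof}
Fix $s=2t$ and $\Lambda=\Lambda_0$, and write $\Psi_\tau$ and $Z^*_\tau$ for $\tau\in[1-t,1-\frac t2]$. Using $Z_\tau^*$ as a candidate gives, for $\sigma>0$,
\begin{equation}\label{eq:slope}
\Psi_{\tau-\sigma}\ge\Psi_\tau+\sigma|\partial Z_\tau^*| .
\end{equation}

\emph{Variance.} The Poincar\'e inequality applies since $0\le\Psi_\tau\le|\eta|$. As in the proof of \eqref{eq:loss}, the negative part of $\Psi_\tau(\eta\cup\{z\})-\Psi_\tau(\eta)$ is at most $\mathbf{1}\{z\in\Gamma(Z_\tau^*)\}$, and it contributes at most $\mathbb{E}\,\Lambda\mu(\Gamma(Z_\tau^*))$. By Mecke's formula the positive part contributes $\mathbb{E}\sum_{z\in\eta}\big[(\Psi_\tau(\eta)-\Psi_\tau(\eta\setminus\{z\}))^+\big]^2$. Take $Z^*_\tau\setminus\{z\}$ as a candidate for $\eta\setminus\{z\}$. Its boundary there is contained in $\partial_\eta Z_\tau^*$, and its value is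 unchanged if $z\notin Z_\tau^*$ and lower by at most $1$ if $z\in Z^*_\tau$. So the sum is at most $|Z_\tau^*|$. By Lemma~\ref{lem:boundary} and \eqref{eq:wop},
\begin{equation}\label{eq:var}
\operatorname{Var}\Psi_\tau\le2C_A\,\mathbb{E}|\partial Z_\tau^*|+o(1).
\end{equation}

\emph{Pigeonhole.} Fix an integer $m\ge2$ with $\frac{2\alpha}{m-1}<\frac{1-2\alpha}4$. Put $\sigma=\frac t{2m}$, $\tau_i=1-\frac t2-i\sigma$ and $e_i=\mathbb{E}\Psi_{\tau_i}$ for $0\le i\le m$, so that $\tau_m=1-t$. If $\Psi_{\tau_0}>0$, then $Z^*_{\tau_0}\ne\emptyset$; so \eqref{eq:slope} and Lemma~\ref{lem:boundary} give $e_1\ge\sigma\mathbb{E}|\partial Z^*_{\tau_0}|\ge\sigma(\delta-o(1))m_J/4\ge cn^{1-2\alpha}$, with $c$ depending also on $\delta$. The $e_i$ are nondecreasing, and $e_m\le\mathbb{E}|\eta|\le2n$. The product of the $m-1$ ratios $e_{i+1}/e_i$, $1\le i\le m-1$, is $e_m/e_1\le Cn^{2\alpha}$, so for some such $i$, which may depend on $n$, we have $e_{i+1}\le Cn^{2\alpha/(m-1)}e_i\le Cn^{(1-2\alpha)/4}e_i$. By \eqref{eq:slope}, $\sigma\mathbb{E}|\partial Z^*_{\tau_i}|\le e_{i+1}$, so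 \eqref{eq:var} gives $\operatorname{Var}\Psi_{\tau_i}\le Cn^{(1-2\alpha)/4}e_i$. By Chebyshev's inequality,
\[
\mathbb{P}\big(\Psi_{\tau_i}<e_i/2\big)\le\frac{4\operatorname{Var}\Psi_{\tau_i}}{e_i^2}\le\frac{Cn^{(1-2\alpha)/4}}{e_1}\to0 .
\]
Finally $\Psi_{1-t}\ge\Psi_{\tau_i}$ and $e_i/2\ge e_1/2\ge n^{(1-2\alpha)/2}$ for large $n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
By hypothesis $1-p_M(n,\nu)\ge2\delta$ for some $\delta>0$ and all large $n$ in the sequence. Lemma~\ref{lem:start} gives the hypothesis of Lemma~\ref{lem:conc}, whose conclusion gives $F(0)\to1$. Then $F(1)\to1$ by Proposition~\ref{prop:interp}. As $F(1)\le\mathbb{P}_{\Lambda_1}(\Psi_{1,1+t}>0)$, Lemma~\ref{lem:end} gives $p_H(n',\nu')\to0$.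
\end{proof}

\section{Monotonicity in $\nu$ and proof of Theorem~\ref{thm:windows}}\label{sec:mono}

Theorem~\ref{thm:main} varies $n$ on a fixed disk. To pass to statements about a fixed $\nu$ we also need to vary $\nu$ for fixed $n$. Raising $\nu$ shrinks the disk, which brings the points closer together but also lowers the distance $R$ at which they are joined. The next lemma (cf.~\cite{BFM}) shows that the first effect wins.

\begin{lemma}\label{lem:mono}
Let $0<\alpha\le2$. For fixed $n$ and $0<\nu\le\tilde\nu<n$ there is a coupling in which $G(n;\alpha,\nu)$ is a subgraph of $G(n;\alpha,\tilde\nu)$ under the natural identification of the vertices.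
\end{lemma}

\begin{proof}
Put $c=\alpha/2\le1$. Since $\cosh(\alpha r)-1=2\sinh^2(cr)$, the radius has distribution function $\sinh^2(cr)/\sinh^2(cR)$. Give each vertex a direction and an independent uniform mark $U\in(0,1)$, and define its radius $r=r(R)$ by $\sinh(cr)=\sqrt U\sinh(cR)$. This realizes the model for all $R>0$ at once. We show that two vertices with radii $r,r'$ that are adjacent for some $R$ are adjacent for all smaller $R$. Writing a dot for $d/dR$, we have
\[
\dot r=\frac{\tanh(cr)}{\tanh(cR)}\ge\frac rR,
\]
since $\tanh(cx)/x$ is nonincreasing. So $(r+r')/R$ is nondecreasing in $R$, and the set of $R$ with $r+r'>R$ is an interval unbounded above, or empty. Outside it the vertices are adjacent by the triangle inequality. So it suffices to show that $q=(\cosh R-\cosh D)/(2\sinh r\sinh r')$, with $D=r-r'$, is nonincreasing in $R$ on this interval. Differentiating $\log q$ and multiplying by $\cosh R-\cosh D>0$, we must show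
\[
\sinh R\le\dot r\big[\coth r\,(\cosh R-\cosh D)+\sinh D\big]+\dot r'\big[\coth r'\,(\cosh R-\cosh D)-\sinh D\big].
\]
By the addition formulas, with $r-D=r'$ and $r'+D=r$, the brackets equal
\[
\frac{\cosh r\cosh R-\cosh r'}{\sinh r}\qquad\text{and}\qquad\frac{\cosh r'\cosh R-\cosh r}{\sinh r'},
\]
and both are positive because $0<r,r'<R$. As $r+r'>R$, there is a hyperbolic triangle with sides $R,r,r'$. Let $\beta_1$ be its angle between the sides $R$ and $r$, and $\beta_2$ the angle between $R$ and $r'$. By the law of cosines the brackets are $\sinh R\cos\beta_1$ and $\sinh R\cos\beta_2$, so both angles are acute and the claim becomes $\dot r\cos\beta_1+\dot r'\cos\beta_2\ge1$. The foot of the altitude onto the side $R$ lies on that side and divides it into lengths $R_1+R_2=R$. In a right triangle, the cosine of an angle is the hyperbolic tangent of the adjacent leg divided by that of the hypotenuse; so $\cos\beta_1=\tanh R_1/\tanh r$ and $\cos\beta_2=\tanh R_2/\tanh r'$, with $R_1\le r$ and $R_2\le r'$. The function $\tanh(cx)/\tanh x$ is nondecreasing on $(0,\infty)$: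 its logarithmic derivative is $2c/\sinh(2cx)-2/\sinh(2x)$, and $\sinh(2cx)\le c\sinh(2x)$ by convexity, which is where $c\le1$ is used. Hence $\tanh(cr)\cos\beta_1\ge\tanh(cR_1)$ and $\tanh(cr')\cos\beta_2\ge\tanh(cR_2)$, and
\[
\dot r\cos\beta_1+\dot r'\cos\beta_2\ge\frac{\tanh(cR_1)+\tanh(cR_2)}{\tanh(cR)}=1+\tanh(cR_1)\tanh(cR_2)\ge1
\]
by the addition formula for $\tanh$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:windows}]
By Lemma~\ref{lem:mono}, $p_M(n,\nu)$ and $p_H(n,\nu)$ are nondecreasing in $\nu$ for each $n$. Hence $p_M(n,\nu)\to0$ for all $\nu<\nu_M^-$ and $p_M(n,\nu)\to1$ for all $\nu>\nu_M^+$, the same holds for $p_H$ with $\nu_H^\pm$, and, using also $p_H\le p_M$,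
\[
\nu_M^-\le\nu_M^+\le\nu_H^+,\qquad\nu_M^-\le\nu_H^-\le\nu_H^+ .
\]
Take $\varepsilon\le\frac12$ from Theorem~\ref{thm:main} for $[\nu_-,\nu_+]=[\nu_M^-/4,4\nu_H^+]$. In each application below, one of $\nu_k,\nu_k'$ equals a number $\nu$ within a factor $\frac32$ of one of the four critical values, and the other is within a factor $\frac32$ of $\nu$; so both lie in $[\nu_-,\nu_+]$. Also $n_k'/n_k$ tends to a number $\rho\in(1+\frac\varepsilon2,1+\varepsilon)$, so the hypothesis on the ratio holds for large $k$.

(2) Let $\nu\in(\nu_M^+,(1+\varepsilon)\nu_M^+)$; then $p_M(n,\nu)\to1$. Choose $\rho\in(1+\frac\varepsilon2,1+\varepsilon)$ with $\nu/\rho<\nu_M^+$, and $\nu''\in(\nu/\rho,\nu_M^+)$. Since $p_M(n,\nu'')\not\to1$, there are $\delta>0$ and $n_k\to\infty$ with $p_M(n_k,\nu'')\le1-\delta$. Put $n_k'=\lceil\rho n_k\rceil$, $\nu_k'=\nu$ and $\nu_k=\nu n_k/n_k'\le\nu/\rho<\nu''$. Then $p_M(n_k,\nu_k)\le1-\delta$, and Theorem~\ref{thm:main}(b) gives $p_H(n_k',\nu)\to0$.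

(1) By (2), $p_H(n,\nu)\not\to1$ for $\nu\in(\nu_M^+,(1+\varepsilon)\nu_M^+)$, and by monotonicity for all smaller $\nu$; so $\nu_H^+\ge(1+\varepsilon)\nu_M^+$. For the other inequality let $\nu\in(\nu_M^-,(1+\varepsilon)\nu_M^-)$ and choose $\rho\in(1+\frac\varepsilon2,1+\varepsilon)$ with $\nu/\rho<\nu_M^-$. Put $n'_k=k$, $n_k=\lfloor k/\rho\rfloor$, $\nu'_k=\nu$ and $\nu_k=\nu n_k/n_k'\le\nu/\rho$. Then $p_M(n_k,\nu_k)\le p_M(n_k,\nu/\rho)\to0$, and Theorem~\ref{thm:main}(a) gives $p_H(k,\nu)\to0$. So $\nu_H^-\ge\nu$ for all such $\nu$.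

(3) Let $\nu\in(\nu_H^-/(1+\varepsilon),\nu_H^-)$; then $p_H(n,\nu)\to0$. Choose $\rho\in(1+\frac\varepsilon2,1+\varepsilon)$ with $\rho\nu>\nu_H^-$, and $\nu''\in(\nu_H^-,\rho\nu)$. Since $p_H(n,\nu'')\not\to0$, there are $\delta>0$ and $n_k'\to\infty$ with $p_H(n_k',\nu'')\ge\delta$. Put $n_k=\lfloor n_k'/\rho\rfloor$, $\nu_k=\nu$ and $\nu_k'=\nu n_k'/n_k\ge\rho\nu>\nu''$, so that $p_H(n_k',\nu_k')\ge\delta$. If $p_M(n_k,\nu)$ did not tend to $1$, it would stay bounded away from $1$ along a subsequence, and Theorem~\ref{thm:main}(b) would give $p_H(n_k',\nu_k')\to0$ along it. So $p_M(n_k,\nu)\to1$.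
\end{proof}

\begin{thebibliography}{9}

\bibitem{BFM} Bode, Fountoulakis and M\"uller, \emph{Electron. J. Combin.} 22(3) (2015), P3.24.

\bibitem{FMMS} Nikolaos Fountoulakis, Dieter Mitsche, Tobias M\"uller and Markus Schepers, Hamilton cycles and perfect matchings in the KPKVB model, arXiv:1901.09175 (2019).

\bibitem{K} Krioukov et al.\ (2010).

\bibitem{LP} Last and Penrose, \emph{Lectures on the Poisson Process}.

\end{thebibliography}
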